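\title{The Carath\'eodory and Kobayashi metrics of the symmetrized polydisc differ at the origin}

\begin{abstract}
We prove that for every $n\ge4$ the Carath\'eodory--Reiffen metric and the Kobayashi--Buseman metric of the symmetrized polydisc $\mathbb G_n$ differ at the origin in the direction $e_{n-1}$, so that the Carath\'eodory and Kobayashi distances from the origin are different functions. The same strict inequality holds for $n=3$, and for $n\ge3$ it persists near $(0,e_{n-1})$. Equality would produce an analytic disc on which an extremal function $F$ restricts to an automorphism of the unit disc. The logarithmic derivatives of $F$ identify the Riemann surface carrying the roots along this disc with the sphere minus one or two real intervals, and both possibilities are excluded.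
\end{abstract}

\section{Introduction}

Let $\mathbb D\subset\mathbb C$ be the open unit disc, $\mathbb T=\partial\mathbb D$, and let $\Omega\subset\mathbb C^n$ be a domain. The hyperbolic geometry of $\mathbb D$ can be carried to $\Omega$ in two ways: by holomorphic functions $\Omega\to\mathbb D$, and by holomorphic discs $\mathbb D\to\Omega$. For $z,w\in\Omega$ and $X\in\mathbb C^n$ put
\begin{align*}
\gamma_\Omega(z;X)&=\sup\{|f'(z)X|:\ f\in\mathcal O(\Omega,\mathbb D),\ f(z)=0\},\\
\kappa_\Omega(z;X)&=\inf\{\alpha\ge0:\ \exists\,\varphi\in\mathcal O(\mathbb D,\Omega),\ \varphi(0)=z,\ \alpha\varphi'(0)=X\},\\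
c_\Omega(z,w)&=\sup\{\tanh^{-1}|f(w)|:\ f\in\mathcal O(\Omega,\mathbb D),\ f(z)=0\},\\
\tilde k_\Omega(z,w)&=\inf\{\tanh^{-1}|\alpha|:\ \exists\,\varphi\in\mathcal O(\mathbb D,\Omega),\ \varphi(0)=z,\ \varphi(\alpha)=w\}.
\end{align*}
These are the Carath\'eodory--Reiffen pseudometric, the Kobayashi--Royden pseudometric, the Carath\'eodory pseudodistance and the Lempert function. The Schwarz lemma applied to $f\circ\varphi$ gives $\gamma_\Omega\le\kappa_\Omega$ and $c_\Omega\le\tilde k_\Omega$. The objects defined by functions satisfy the triangle inequality, being suprema of objects that do; the definition by discs does not provide it. One therefore introduces the Kobayashi--Buseman pseudometric $\hat\kappa_\Omega(z;\cdot)$, the largest pseudonorm (nonnegative, absolutely homogeneous, subadditive function) not exceeding $\kappa_\Omega(z;\cdot)$, and the Kobayashi pseudodistance $k_\Omega$, the largest pseudodistance not exceeding $\tilde k_\Omega$. Then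
$$\gamma_\Omega\le\hat\kappa_\Omega\le\kappa_\Omega,\qquad c_\Omega\le k_\Omega\le\tilde k_\Omega .$$
A gap between $\gamma_\Omega$ and $\kappa_\Omega$ may come from a failure of the triangle inequality for $\kappa_\Omega$ alone. A gap between $\gamma_\Omega$ and $\hat\kappa_\Omega$ says more: no convex combination of discs reaches the bound imposed by the functions.

On the polydisc $\mathbb D^n$ there is no gap at the origin: the coordinate functions and the disc $\zeta\mapsto\zeta X/\max_j|X_j|$ show that $\gamma=\kappa=\max_j|X_j|$. We study the quotient of the polydisc by the permutations of the coordinates. Let $n\ge2$, let $\sigma_k(\lambda)=\sum_{j_1<\dots<j_k}\lambda_{j_1}\cdots\lambda_{j_k}$ be the elementary symmetric polynomials, and $\sigma=(\sigma_1,\dots,\sigma_n):\mathbb C^n\to\mathbb C^n$. The \emph{symmetrized polydisc} is $\mathbb G_n=\sigma(\mathbb D^n)$. With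
$$p_z(t)=t^n-z_1t^{n-1}+z_2t^{n-2}-\dots+(-1)^nz_n ,$$
one has $p_{\sigma(\lambda)}(t)=\prod_j(t-\lambda_j)$, so $z\in\mathbb G_n$ exactly when all roots of $p_z$ lie in $\mathbb D$. The set $\mathbb G_n$ is a bounded pseudoconvex domain, and it is taut; the compactness property behind this word is Lemma~\ref{lem:compact} below. On $\mathbb G_n$, the metric $\hat\kappa$ is the infinitesimal form of $k$ and $\gamma$ is the infinitesimal form of $c$:
\begin{equation}\label{eq:infinitesimal}
\lim_{t\to0}\frac{k_{\mathbb G_n}(z,z+tX)}{|t|}=\hat\kappa_{\mathbb G_n}(z;X),\qquad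
\lim_{t\to0}\frac{c_{\mathbb G_n}(z,z+tX)}{|t|}=\gamma_{\mathbb G_n}(z;X).
\end{equation}
Hence $\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)$ implies $k_{\mathbb G_n}(0,\cdot)\ne c_{\mathbb G_n}(0,\cdot)$.

Let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$, and let $\Sigma_m$ be the polynomial with $\Sigma_m(\sigma(\lambda))=\sum_j\lambda_j^m$. By Newton's identities, for $1\le k\le n$ the polynomial $\Sigma_k(z)$ equals $(-1)^{k-1}kz_k$ plus monomials of degree at least two. Since $\Sigma_k/n$ maps $\mathbb G_n$ into $\mathbb D$, we get $\gamma_{\mathbb G_n}(0;e_k)\ge k/n$. If $k$ divides $n$, the disc $\varphi$ with $p_{\varphi(\zeta)}(t)=(t^k-\zeta)^{n/k}$ has $\varphi'(0)=\pm(n/k)e_k$, so that $\kappa_{\mathbb G_n}(0;e_k)=\gamma_{\mathbb G_n}(0;e_k)=k/n$. Among the coordinate directions, a gap can therefore occur only for $k\nmid n$; for such $k$ and $n\ge3$ it is known that $\gamma_{\mathbb G_n}(0;e_k)>k/n$. It is also known that $k_{\mathbb G_2}=c_{\mathbb G_2}$, whereas $\hat\kappa_{\mathbb G_3}(0;\cdot)\ne\gamma_{\mathbb G_3}(0;\cdot)$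 and hence $k_{\mathbb G_3}(0,\cdot)\neq c_{\mathbb G_3}(0,\cdot)$.

One would guess that the gap for $n=3$ persists in higher dimensions. The obvious link between dimensions does not prove this: the embedding $z\mapsto(z,0)$ of $\mathbb G_n$ in $\mathbb G_{n+1}$, which adds the root $0$, can only decrease $\gamma$ and $\hat\kappa$, and two inequalities in the same direction do not preserve a strict gap. The question posed in \cite{NPTZ} is whether $\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)$, and hence $k_{\mathbb G_n}(0,\cdot)\ne c_{\mathbb G_n}(0,\cdot)$, for every $n\ge4$. The answer is yes, and the direction $e_{n-1}$, whose index does not divide $n$ for any $n\ge3$, already separates the two metrics.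

\begin{theorem}\label{thm:main}
For every $n\ge4$,
$$\gamma_{\mathbb G_n}(0;e_{n-1})<\hat\kappa_{\mathbb G_n}(0;e_{n-1}).$$
Consequently $\hat\kappa_{\mathbb G_n}(0;\cdot)\ne\gamma_{\mathbb G_n}(0;\cdot)$ and $k_{\mathbb G_n}(0,\cdot)\ne c_{\mathbb G_n}(0,\cdot)$.
\end{theorem}

\begin{theorem}\label{thm:complements}
\textup{(a)} $\gamma_{\mathbb G_3}(0;e_2)<\hat\kappa_{\mathbb G_3}(0;e_2)$.

\textup{(b)} For every $n\ge3$ there are neighborhoods $U$ of $0$ and $V$ of $e_{n-1}$ such that $\gamma_{\mathbb G_n}(z;Y)<\hat\kappa_{\mathbb G_n}(z;Y)$ for all $z\in U$, $Y\in V$.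
\end{theorem}

The proof computes neither metric. It assumes equality and studies the resulting pair of a disc $\varphi$ and a symmetric homogeneous polynomial $F$ of degree $n-1$, bounded by $1$ on $\mathbb D^n$, with $F(\lambda)=\zeta$ for the roots $\lambda_1,\dots,\lambda_n$ of $p_{\varphi(\zeta)}$ (Section~\ref{sec:reduction}). The roots form an $n$-valued function of $\zeta$, that is, a function on an $n$-sheeted surface over $\mathbb D$. On this surface the logarithmic derivative $\lambda_j\partial_jF/F$ is real and nonnegative at the boundary and has a single simple pole, which makes it a global coordinate. Section~\ref{sec:cyclic} carries this out by hand when the surface is a disc; Sections~\ref{sec:surface}--\ref{sec:end} show that in general the surface is a disc or an annulus, and exclude the annulus.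

From now on $n\ge3$. We write $\widehat{\mathbb C}=\mathbb C\cup\{\infty\}$, $\partial_j=\partial/\partial\lambda_j$ and $\omega=e^{2\pi i/n}$. A \emph{disc} is a holomorphic map $\varphi=(\varphi_1,\dots,\varphi_n):\mathbb D\to\mathbb G_n$; it is a disc \emph{through $z$} if $\varphi(0)=z$.

\section{Two extremal problems}\label{sec:reduction}

The metric $\hat\kappa$ is defined through all pseudonorms below $\kappa$. For a lower bound one pseudonorm is enough, and we take a multiple of $|Y_{n-1}|$. The best multiple is attained because of the following compactness property.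

\begin{lemma}\label{lem:compact}
Let $\varphi^\nu$ be discs with $\varphi^\nu(0)\to z\in\mathbb G_n$. Then a subsequence converges locally uniformly to a disc through $z$.
\end{lemma}

\begin{proof}
Since $\mathbb G_n$ is bounded, Montel's theorem gives a subsequence converging to a holomorphic map $\varphi:\mathbb D\to\mathbb C^n$ with $\varphi(0)=z$. Fix $t$ with $|t|\ge1$. The functions $\zeta\mapsto p_{\varphi^\nu(\zeta)}(t)$ have no zeros in $\mathbb D$, and their limit does not vanish at $\zeta=0$. By Hurwitz's theorem the limit has no zeros. So all roots of $p_{\varphi(\zeta)}$ lie in $\mathbb D$.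
\end{proof}

For $z\in\mathbb G_n$ let
$$r_K(z)=\max\{|\varphi_{n-1}'(0)|:\ \varphi\text{ a disc through }z\},\qquad r_K=r_K(0),\qquad r_C=\frac1{\gamma_{\mathbb G_n}(0;e_{n-1})}.$$
The maximum exists by Lemma~\ref{lem:compact}, and it is positive because $\zeta\mapsto z+\epsilon\zeta e_{n-1}$ is a disc for small $\epsilon>0$. If $Y=\alpha\varphi'(0)$ for a disc through $z$, then $|Y_{n-1}|\le\alpha\, r_K(z)$. So the pseudonorm $Y\mapsto|Y_{n-1}|/r_K(z)$ does not exceed $\kappa_{\mathbb G_n}(z;Y)$, and therefore
\begin{equation}\label{eq:lower}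
\hat\kappa_{\mathbb G_n}(z;Y)\ge|Y_{n-1}|/r_K(z),\qquad z\in\mathbb G_n,\ Y\in\mathbb C^n .
\end{equation}
Both theorems reduce to one inequality.

\begin{proposition}\label{prop:gap}
For every $n\ge3$ we have $r_K<r_C$.
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:complements} from Proposition \ref{prop:gap}]
By \eqref{eq:lower}, $\hat\kappa_{\mathbb G_n}(0;e_{n-1})\ge1/r_K>1/r_C=\gamma_{\mathbb G_n}(0;e_{n-1})$ for all $n\ge3$. This gives Theorem~\ref{thm:complements}(a) and, with \eqref{eq:infinitesimal}, Theorem~\ref{thm:main}.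

For (b), let $(z^\nu,Y^\nu)\to(0,e_{n-1})$. Applying Lemma~\ref{lem:compact} to discs attaining $r_K(z^\nu)$ gives $\limsup r_K(z^\nu)\le r_K$. Choose $f^\nu\in\mathcal O(\mathbb G_n,\mathbb D)$ with $f^\nu(z^\nu)=0$ and $|(f^\nu)'(z^\nu)Y^\nu|\ge\gamma_{\mathbb G_n}(z^\nu;Y^\nu)-1/\nu$. Every locally uniform limit $f$ of a subsequence satisfies $|f|\le1$ and $f(0)=0$, hence $|f|<1$ by the maximum principle and $|f'(0)e_{n-1}|\le1/r_C$. By Montel's theorem $\limsup\gamma_{\mathbb G_n}(z^\nu;Y^\nu)\le1/r_C$. Thus
$$\limsup_\nu\Big(\gamma_{\mathbb G_n}(z^\nu;Y^\nu)-\frac{|Y^\nu_{n-1}|}{r_K(z^\nu)}\Big)\le\frac1{r_C}-\frac1{r_K}<0 ,$$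
and \eqref{eq:lower} gives the strict inequality near $(0,e_{n-1})$.
\end{proof}

The domain $\mathbb G_n$ is invariant under the maps $R_\theta(z)=(e^{i\theta}z_1,e^{2i\theta}z_2,\dots,e^{ni\theta}z_n)$, because $R_\theta(\sigma(\lambda))=\sigma(e^{i\theta}\lambda)$. This action shows first that nothing was lost in \eqref{eq:lower} at $(0,e_{n-1})$.

\begin{remark}\label{rem:equality}
$\hat\kappa_{\mathbb G_n}(0;e_{n-1})=1/r_K$. Indeed, let $X=\varphi'(0)$ for a disc through $0$ with $|X_{n-1}|=r_K$. The vectors $e^{-i(n-1)\theta}R_\theta X$ have $\hat\kappa\le1$, since $R_\theta\circ\varphi$ is a disc through $0$, and their mean over $\theta=2\pi l/n$, $0\le l<n$, is $X_{n-1}e_{n-1}$. So $r_K\,\hat\kappa_{\mathbb G_n}(0;e_{n-1})\le1$.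
\end{remark}

The same action turns an extremal function into a polynomial. Give $z_i$ the weight $i$.

\begin{lemma}\label{lem:extremal}
There is a polynomial
\begin{equation}\label{eq:P}
P(z)=\frac1{r_C}z_{n-1}+Q(z_1,\dots,z_{n-2}),
\end{equation}
weighted homogeneous of weight $n-1$, with every monomial of $Q$ of degree at least two, such that $|P|<1$ on $\mathbb G_n$. The polynomial $F=P\circ\sigma$ is symmetric, homogeneous of degree $n-1$, and $|F|\le1$ on $\overline{\mathbb D}^n$. Moreover $r_K\le r_C$, and if $r_K=r_C$, there is a disc $\varphi$ through $0$ with $|\varphi_{n-1}'(0)|=r_C$ and $P(\varphi(\zeta))=\zeta$ for $\zeta\in\mathbb D$.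
\end{lemma}

\begin{proof}
By Montel's theorem there is $f\in\mathcal O(\mathbb G_n,\mathbb D)$ with $f(0)=0$ and $f'(0)e_{n-1}=1/r_C$. Let
$$\tilde f(z)=\frac1{2\pi}\int_0^{2\pi}e^{-i(n-1)\theta}f(R_\theta z)\,d\theta .$$
Then $|\tilde f|<1$ and $\tilde f'(0)e_{n-1}=1/r_C$. The function $F=\tilde f\circ\sigma$ is the mean of $e^{-i(n-1)\theta}(f\circ\sigma)(e^{i\theta}\lambda)$, that is, the homogeneous part of degree $n-1$ in the Taylor series of the symmetric function $f\circ\sigma$. By the fundamental theorem on symmetric polynomials, $F=P\circ\sigma$ with $P$ weighted homogeneous of weight $n-1$, and $\tilde f=P$ on $\mathbb G_n$. A monomial of weight $n-1$ is either $z_{n-1}$ or a product of at least two of the variables $z_1,\dots,z_{n-2}$. This gives \eqref{eq:P}.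

For a disc $\varphi$ through $0$, the function $P\circ\varphi$ maps $\mathbb D$ to $\mathbb D$, fixes $0$ and has derivative $\varphi_{n-1}'(0)/r_C$ there. The Schwarz lemma gives $|\varphi_{n-1}'(0)|\le r_C$, with equality only if $P\circ\varphi$ is a rotation, which we absorb into the variable $\zeta$.
\end{proof}

We fix $P$, $Q$ and $F$ as in Lemma~\ref{lem:extremal}.

\section{Logarithmic derivatives and branching at the origin}\label{sec:tools}

If $P(\varphi(\zeta))=\zeta$, then as $|\zeta|\to1$ the roots accumulate at points of $\overline{\mathbb D}^n$ where $|F|$ attains its maximum $1$. The first-order conditions for such a maximum are the only information on $F$ that we use at the boundary.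

\begin{lemma}\label{lem:positive}
Let $G$ be a polynomial with $|G|\le1$ on $\overline{\mathbb D}^n$, and let $\lambda\in\overline{\mathbb D}^n$ satisfy $|G(\lambda)|=1$. Then each number $\lambda_j\partial_jG(\lambda)/G(\lambda)$ is real and nonnegative, and $\partial_jG(\lambda)=0$ if $|\lambda_j|<1$.
\end{lemma}

\begin{proof}
Let $h(v)=G(\lambda_1,\dots,v,\dots,\lambda_n)/G(\lambda)$, with $v$ in place $j$. Then $|h|\le1$ on $\overline{\mathbb D}$, $h(\lambda_j)=1$ and $h'(\lambda_j)=\partial_jG(\lambda)/G(\lambda)$. If $|\lambda_j|<1$, then $h$ is constant by the maximum principle. If $|\lambda_j|=1$, the function $|h(re^{i\theta}\lambda_j)|^2$, $r\le1$, is maximal at $r=1$, $\theta=0$. Its $\theta$-derivative there is $-2\operatorname{Im}(\lambda_jh'(\lambda_j))$ and vanishes; its left $r$-derivative is $2\operatorname{Re}(\lambda_jh'(\lambda_j))$ and is nonnegative.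
\end{proof}

The symmetry of $F$ enters through the fact that $\partial_jF(\lambda)$ depends only on the root $\lambda_j$ and on the point $\sigma(\lambda)$. Let $\lambda'$ be $\lambda$ with the $j$-th entry deleted. From $\sigma_i(\lambda)=\sigma_i(\lambda')+\lambda_j\sigma_{i-1}(\lambda')$ we get $\partial_j\sigma_i(\lambda)=\sigma_{i-1}(\lambda')$ and, by iteration, $\sigma_{i-1}(\lambda')=\sum_{k=0}^{i-1}(-\lambda_j)^k\sigma_{i-1-k}(\lambda)$, where $\sigma_0=1$. The chain rule gives
\begin{equation}\label{eq:H}
\partial_jF(\lambda)=H(\lambda_j,\sigma(\lambda)),\qquad H(t,z)=\sum_{i=1}^{n-1}\frac{\partial P}{\partial z_i}(z)\sum_{k=0}^{i-1}(-t)^kz_{i-1-k}\quad(z_0=1).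
\end{equation}
The gradient of $Q$ vanishes where $z_1=\dots=z_{n-2}=0$, so only $i=n-1$, $k=n-2$ contributes there:
\begin{equation}\label{eq:Haxis}
H(t,z)=(-t)^{n-2}/r_C\qquad\text{if }z_1=\dots=z_{n-2}=0 .
\end{equation}

The disc $\zeta\mapsto\zeta e_{n-1}$, whose polynomial $t^n+(-1)^{n-1}\zeta t$ has the root $0$ and $n-1$ roots of modulus $|\zeta|^{1/(n-1)}$, shows that $r_C\ge r_K\ge1$. The next two lemmas show that this disc is not extremal for $F$, and that no disc with $\varphi_n'(0)=0$ does better. The proof of the first is the method of the paper in miniature: a holomorphic function that is real by Lemma~\ref{lem:positive} must be constant, and a collision of two roots contradicts the value of the constant.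

\begin{lemma}\label{lem:rC}
$r_C>1$.
\end{lemma}

\begin{proof}
Suppose $r_C=1$. Let $\lambda_1=1,\lambda_2,\dots,\lambda_{n-1}$ be the roots of $t^{n-1}=1$, and $\lambda(\tau)=(\lambda_1,\dots,\lambda_{n-1},\tau)$. Since $p_{\sigma(\lambda(0))}(t)=t^n-t$, we have $\sigma(\lambda(0))=\varepsilon e_{n-1}$ with $\varepsilon=(-1)^n$, and $F(\lambda(0))=\varepsilon$. By the maximum principle $F(\lambda(\tau))=\varepsilon$ for $|\tau|\le1$, hence $\partial_nF(\lambda(\tau))=0$ for $|\tau|\le1$. The polynomial $a(\tau)=\lambda_1\partial_1F(\lambda(\tau))/\varepsilon$ is real on $\overline{\mathbb D}$ by Lemma~\ref{lem:positive}, hence constant. By \eqref{eq:Haxis}, $a(0)=(-1)^{n-2}/\varepsilon=1$. At $\tau=1$ the first and last entries of $\lambda(1)$ are equal, so \eqref{eq:H} gives $a(1)=\partial_nF(\lambda(1))/\varepsilon=0$, a contradiction.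
\end{proof}

\begin{lemma}\label{lem:Xn}
If $\varphi$ is a disc through $0$ and $X=\varphi'(0)$ has $X_n=0$, then $|X_{n-1}|\le1$.
\end{lemma}

\begin{proof}
We rescale the roots to their natural size $|\zeta|^{1/(n-1)}$. Put $g_i(s)=s^{-i}\varphi_i(s^{n-1})$. For $i\le n-1$ we have $g_i(s)=X_is^{n-1-i}+O(s^{2(n-1)-i})$, and $g_n(s)=O(s^{n-2})$ because $\varphi_n$ vanishes to second order. As $n\ge3$, the map $g$ is holomorphic in $\mathbb D$ with $g(0)=X_{n-1}e_{n-1}$. For $s\ne0$, if $\varphi(s^{n-1})=\sigma(\lambda)$ with $\lambda\in\mathbb D^n$, then $g(s)=\sigma(\lambda/s)$, so $|\Sigma_m(g(s))|\le n|s|^{-m}$. The maximum principle on $|s|\le r$, with $r\to1$, gives $|\Sigma_m(g(0))|\le n$ for all $m\ge1$. The roots of $p_{g(0)}$ are $0$ and the $n-1$ solutions of $t^{n-1}=(-1)^nX_{n-1}$. For $m=k(n-1)$ we obtain $(n-1)|X_{n-1}|^k\le n$ for all $k\ge1$, hence $|X_{n-1}|\le1$.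
\end{proof}

\begin{remark}
Lemma~\ref{lem:Xn} and the disc $\zeta e_{n-1}$ give $\kappa_{\mathbb G_n}(0;e_{n-1})=1$, so $\gamma_{\mathbb G_n}(0;e_{n-1})<\kappa_{\mathbb G_n}(0;e_{n-1})$ by Lemma~\ref{lem:rC}. The whole difficulty of Theorem~\ref{thm:main} is the passage from $\kappa$ to $\hat\kappa$, which admits discs with $X_n\ne0$. For $n=2$ Lemma~\ref{lem:Xn} fails: the disc $(2\zeta,\zeta^2)$ has $X=(2,0)$, and the function $z_1/2$ restricts to the identity on it.
\end{remark}

When $X_n\ne0$, the $n$ roots have size $|\zeta|^{1/n}$ and are permuted cyclically as $\zeta$ turns around $0$.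

\begin{lemma}\label{lem:branch}
Let $\varphi$ be a disc through $0$ and $X=\varphi'(0)$.

\textup{(a)} If $X_n\ne0$, there is a holomorphic germ $t(s)=a_1s+a_2s^2+\cdots$ with $a_1\neq0$ such that for small $s\ne0$ the roots of $p_{\varphi(s^n)}$ are the $n$ distinct numbers $t(\omega^ls)$, $0\le l<n$.

\textup{(b)} If a germ $t(s)=a_1s+a_2s^2+\cdots$ with $a_1\ne0$ satisfies $p_{\varphi(s^n)}(t(s))=0$, then
\begin{equation}\label{eq:X}
X_{n-1}=(-1)^n\,n\,a_1^{n-2}a_2 .
\end{equation}
\end{lemma}

\begin{proof}
(a) Put $\tilde\varphi_i(s)=s^{-i}\varphi_i(s^n)=O(s^{n-i})$. The map $\tilde\varphi$ is holomorphic near $0$, $\tilde\varphi(0)=X_ne_n$, and $p_{\varphi(s^n)}(s\mu)=s^np_{\tilde\varphi(s)}(\mu)$. The polynomial $p_{\tilde\varphi(0)}(\mu)=\mu^n+(-1)^nX_n$ has simple nonzero roots; let $a_1$ be one of them. The implicit function theorem gives a holomorphic root $\mu(s)$ of $p_{\tilde\varphi(s)}$ with $\mu(0)=a_1$. Put $t(s)=s\mu(s)$. Since $(\omega^ls)^n=s^n$, each $t(\omega^ls)=a_1\omega^ls+O(s^2)$ is a root of $p_{\varphi(s^n)}$, and these $n$ numbers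 are distinct for small $s\ne0$.

(b) We read off the coefficient of $s^{n+1}$ in $p_{\varphi(s^n)}(t(s))=0$. The term $t^n$ contributes $na_1^{n-1}a_2$, and $(-1)^{n-1}\varphi_{n-1}(s^n)\,t$ contributes $(-1)^{n-1}X_{n-1}a_1$. The terms $\varphi_i(s^n)t^{n-i}$ with $1\le i\le n-2$ are $O(s^{2n-i})=O(s^{n+2})$, and $\varphi_n(s^n)$ contains only powers divisible by $n$. Dividing by $a_1$ gives \eqref{eq:X}.
\end{proof}

\section{Cyclic discs}\label{sec:cyclic}

The simplest discs with $X_n\ne0$ are those for which the germ $t$ of Lemma~\ref{lem:branch} is defined on all of $\mathbb D$. Let $B:\mathbb D\to\mathbb D$ be holomorphic, $B(s)=a_1s+a_2s^2+\cdots$, $a_1\ne0$. The components of $\sigma(B(s),B(\omega s),\dots,B(\omega^{n-1}s))$ are invariant under $s\mapsto\omega s$, so they are holomorphic functions of $\zeta=s^n$. This defines the \emph{cyclic disc} $\varphi_B$ through $0$: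
$$\varphi_B(s^n)=\sigma\big(B(s),B(\omega s),\dots,B(\omega^{n-1}s)\big).$$

\begin{proposition}\label{prop:cyclic}
For a cyclic disc, $X=\varphi_B'(0)$ satisfies $|X_{n-1}|\le2\left(\frac{n-2}n\right)^{(n-2)/2}$. The bound is at most $1$ for $n\ge4$, and equals $2/\sqrt3$ for $n=3$.
\end{proposition}

\begin{proof}
By the Schwarz lemma $B(s)/s=a_1+a_2s+\cdots$ is bounded by $1$, so $|a_2|\le1-|a_1|^2$ by the Schwarz--Pick inequality. Then \eqref{eq:X} gives $|X_{n-1}|\le n\,y^{(n-2)/2}(1-y)$ with $y=|a_1|^2\in[0,1]$. The derivative in $y$ vanishes in $(0,1)$ only at $y=(n-2)/n$, where the value is the stated bound. For $n\ge4$ the exponent $(n-2)/2$ is at least $1$, and Bernoulli's inequality gives $\big(1+\frac2{n-2}\big)^{(n-2)/2}\ge2$.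
\end{proof}

This is the only place where $n\ge4$ matters: since $r_C>1$, no cyclic disc attains $r_C$ when $n\ge4$. For $n=3$ the estimate is not enough. The function $B(s)=s\frac{s-a}{1-as}=-as+(1-a^2)s^2+\cdots$ with $a=1/\sqrt3$ gives $|X_2|=3a(1-a^2)=2/\sqrt3>1$. By Remark~\ref{rem:equality}, $\hat\kappa_{\mathbb G_3}(0;e_2)\le\sqrt3/2<1=\kappa_{\mathbb G_3}(0;e_2)$, so the convexification does lower the metric, and this disc is a serious candidate for equality with $\gamma$. The next proposition excludes it. Its proof shows the general argument on an explicit surface, and the statement is used for Theorem~\ref{thm:complements}(a).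

\begin{proposition}\label{prop:model}
Let $n=3$, let $B$ be a Blaschke product of degree two with $B(0)=0\ne B'(0)$, and let $G=\alpha\sigma_2+\beta\sigma_1^2$ satisfy $|G|\le1$ on $\overline{\mathbb D}^3$. Then there is no $\eta\in\mathbb T$ with $G(B(s),B(\omega s),B(\omega^2s))=\eta s^3$ for all $s\in\mathbb D$.
\end{proposition}

\begin{proof}
Suppose there is. Rotating $s$ and multiplying $B$ and $G$ by unimodular constants, we may assume that $B(s)=s\frac{s-a}{1-as}$ with $0<a<1$ and that $\eta=1$. Write $\lambda(s)=(B(s),B(\omega s),B(\omega^2s))$ and $\varphi=\varphi_B$; all these functions extend holomorphically across the unit circle.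

\emph{The function $x$.} We have $\partial_jG(\lambda)=(\alpha+2\beta)\sigma_1(\lambda)-\alpha\lambda_j$. Put
\begin{equation}\label{eq:modelx}
x(s)=\frac{B(s)\big((\alpha+2\beta)\varphi_1(s^3)-\alpha B(s)\big)}{s^3}.
\end{equation}
Then $x(\omega^{j-1}s)=\lambda_j\partial_jG(\lambda)/G(\lambda)$ at $\lambda=\lambda(s)$: the three logarithmic derivatives are the values of one function at the three points over $\zeta=s^3$. By \eqref{eq:X}, $\varphi_2'(0)=3a(1-a^2)$, and $\alpha\varphi_2(\zeta)+\beta\varphi_1(\zeta)^2=\zeta$ forces $\alpha=1/(3a(1-a^2))$. Since $\varphi_1(s^3)=O(s^3)$, the function $x$ has a simple pole at $0$ with residue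
$$A=-\alpha a^2=-\frac a{3(1-a^2)},$$
and no other pole in $\overline{\mathbb D}$. On $\mathbb T$ we have $|G(\lambda(s))|=1$, so $x$ is real by Lemma~\ref{lem:positive}. The function $x-A(s+1/s)$ is holomorphic on $\overline{\mathbb D}$ and real on $\mathbb T$, hence a real constant:
$$x(s)=M+A(s+1/s).$$
So $x$ maps $\mathbb D$ conformally onto the sphere minus a real interval.

\emph{The second zero of $B$.} Summing over $s,\omega s,\omega^2s$ gives $3M$ on one side and, by Euler's formula for the homogeneous polynomial $G$, the degree $2$ on the other. So $M=\frac23$. By \eqref{eq:modelx}, $x(a)=0$, that is, $M=-A(a+1/a)=\frac{1+a^2}{3(1-a^2)}$. Hence $1+a^2=2(1-a^2)$ and $a=1/\sqrt3$.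

\emph{A collision.} If two points over the same $\zeta$ carry the same root, \eqref{eq:modelx} forces them to have the same $x$. We find such points on $\mathbb T$. The map $\tau(s)=\frac{a-s}{1-as}$ is an involution and $B(s)=-s\tau(s)$, so $B\circ\tau=B$. For $|s|=1$,
$$\frac{\tau(s)}s=-\frac{1-a\bar s}{1-as}=-e^{2i\vartheta},\qquad\vartheta=\arg(1-a\bar s).$$
The point $1-a\bar s$ runs over the circle of radius $a$ about $1$, so $\vartheta$ takes all values in $[-\arcsin a,\arcsin a]$. As $\sin\frac\pi6=\frac12<a$, there is $s\in\mathbb T$ with $\vartheta=\frac\pi6$, and then $\tau(s)=-e^{i\pi/3}s=\omega^2s$. Thus $B(\omega^2s)=B(s)$ and $x(\omega^2s)=x(s)$. On $\mathbb T$ we have $x=M+2A\operatorname{Re}s$ with $A\neq0$, so the distinct points $s$ and $\omega^2s$ are conjugate. From $\omega^2s=\bar s$ we get $s^2=\omega$ and $|\operatorname{Re}s|=\frac12$. From $\tau(s)=\bar s$ we get $a-s=\bar s-a$ and $\operatorname{Re}s=a=1/\sqrt3$. This is a contradiction.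
\end{proof}

\section{The surface of an extremal disc}\label{sec:surface}

We turn to Proposition~\ref{prop:gap}. In Sections~\ref{sec:surface}--\ref{sec:end} we assume, for contradiction, that $r_K=r_C$, and we fix a disc $\varphi$ through $0$ as in Lemma~\ref{lem:extremal}: with $X=\varphi'(0)$,
\begin{equation}\label{eq:extremal}
|X_{n-1}|=r_C,\qquad P(\varphi(\zeta))=\zeta\quad(\zeta\in\mathbb D).
\end{equation}
By Lemmas~\ref{lem:rC} and \ref{lem:Xn}, $X_n\ne0$; let $t(s)=a_1s+a_2s^2+\cdots$ be the germ of Lemma~\ref{lem:branch}.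

Nothing is known in advance about the branching of the roots away from $\zeta=0$ or about the behavior of $\varphi$ at $\mathbb T$. In the model, the function $x$ turned out to be a global coordinate on the surface carrying the roots. We now reverse the order: we determine the set of values of $x$ over each $\zeta$, define the surface as a domain in the $x$-sphere, and recover $\zeta$ and the root as functions of $x$.

\subsection*{The values of the logarithmic derivatives}
For $\zeta\in\mathbb D\setminus\{0\}$ let $\lambda\in\mathbb D^n$ be the roots of $p_{\varphi(\zeta)}$ in some order. Then $F(\lambda)=\zeta$ by \eqref{eq:extremal}. Put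
$$x_j=\frac{\lambda_j\partial_jF(\lambda)}{F(\lambda)}=\frac{\lambda_jH(\lambda_j,\varphi(\zeta))}\zeta,\qquad q_\zeta(x)=\prod_{j=1}^n(x-x_j)=x^n+b_1(\zeta)x^{n-1}+\dots+b_n(\zeta).$$
The function $\zeta^ib_i(\zeta)$ is a symmetric polynomial in $\lambda$, hence a polynomial in $\varphi(\zeta)$; so $b_i$ is holomorphic in $\mathbb D\setminus\{0\}$.

Near $\zeta=0$ the numbers $x_j$ over $\zeta=s^n$ are $x_0(\omega^ls)$, $0\le l<n$, where $x_0(s)=t(s)H(t(s),\varphi(s^n))/s^n$. Since $\partial_jF$ is homogeneous of degree $n-2$, and $\sigma(\lambda/s)=\tilde\varphi(s)$ in the notation of the proof of Lemma~\ref{lem:branch}, we have $s\,x_0(s)=\mu(s)H(\mu(s),\tilde\varphi(s))$ with $\mu(s)=t(s)/s$. The right side is holomorphic at $s=0$, and by \eqref{eq:Haxis}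
\begin{equation}\label{eq:pole}
\lim_{s\to0}s\,x_0(s)=A:=(-1)^na_1^{n-1}/r_C\ne0 .
\end{equation}
This is where the direction $e_{n-1}$ is used. For $e_k$ with $k<n$ the polynomial $F$ would have degree $k$, and the same computation would give a pole of order $n-k$; the pole is simple only for $k=n-1$.

\begin{lemma}\label{lem:q}
Let $J(\zeta)=A^n/\zeta+\bar A^n\zeta$ and $L=|A|^n$. There is a monic real polynomial $q$ of degree $n$ with $q_\zeta=q-J(\zeta)$ for all $\zeta\in\mathbb D\setminus\{0\}$. The set $E=\{x\in\mathbb C:q(x)\in[-2L,2L]\}$ is contained in $[0,\infty)$ and is a union of finitely many disjoint nondegenerate compact intervals.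
\end{lemma}

\begin{proof}
By \eqref{eq:pole}, $b_i(\zeta)=O(|\zeta|^{-i/n})$ at $0$, so $b_i$ is holomorphic at $0$ for $i<n$. Moreover
$$\zeta b_n(\zeta)=(-1)^n\prod_{l=0}^{n-1}s\,x_0(\omega^ls)\longrightarrow(-1)^nA^n\prod_{l=0}^{n-1}\omega^{-l}=-A^n ,$$
because the product of the $n$-th roots of unity is $(-1)^{n-1}$. So $b_n+J$ is holomorphic in $\mathbb D$.

Let $\zeta_\nu\in\mathbb D$, $\zeta_\nu\to\zeta_*\in\mathbb T$, with roots $\lambda^\nu$ and values $x_j^\nu$. Along a subsequence $\lambda^\nu\to\lambda^*\in\overline{\mathbb D}^n$. Then $F(\lambda^*)=\zeta_*$ has modulus one, and by Lemma~\ref{lem:positive}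
\begin{equation}\label{eq:limits}
x_j^\nu\longrightarrow x_j^*=\lambda_j^*\partial_jF(\lambda^*)/F(\lambda^*)\in[0,\infty).
\end{equation}
It follows that $\operatorname{Im}b_i(\zeta)\to0$ as $|\zeta|\to1$. Since $J$ is real on $\mathbb T$, the harmonic functions $\operatorname{Im}b_1,\dots,\operatorname{Im}b_{n-1},\operatorname{Im}(b_n+J)$ on $\mathbb D$ tend to $0$ at $\mathbb T$, so they vanish, and $b_1,\dots,b_{n-1},b_n+J$ are real constants. This gives $q_\zeta=q-J(\zeta)$.

With $A^n=Le^{i\theta}$ and $\xi=e^{-i\theta}\zeta$ we have $J=L(\xi+1/\xi)$. So $J$ maps $\mathbb D$ conformally onto $\widehat{\mathbb C}\setminus[-2L,2L]$, with $J(0)=\infty$, and $J(\mathbb T)=[-2L,2L]$. For $y=J(\zeta_*)$, $\zeta_*\in\mathbb T$, passing to the limit in $q(x)-J(\zeta_\nu)=\prod_j(x-x_j^\nu)$ gives $q(x)-y=\prod_j(x-x_j^*)$. By \eqref{eq:limits}, $E\subset[0,\infty)$.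

Now $E=\{x\in\mathbb R:q(x)^2\le4L^2\}$ is compact, and it is a finite union of points and intervals because $q^2-4L^2$ has finitely many real zeros and constant sign between consecutive ones. It has no isolated point: given $x_*\in E$, take $y_\nu\in[-2L,2L]\setminus\{q(x_*)\}$ with $y_\nu\to q(x_*)$. As $q$ is an open map, there are complex numbers $x_\nu\to x_*$ with $q(x_\nu)=y_\nu$; they lie in $E\setminus\{x_*\}$.
\end{proof}

Write $E=E_1\cup\dots\cup E_d$, $d\ge1$, with the intervals ordered from left to right, and put
$$S=\widehat{\mathbb C}\setminus E,\qquad Z=J^{-1}\circ q:S\to\mathbb D .$$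
The set $S$ is a domain. Since $S$ is the full preimage of $\widehat{\mathbb C}\setminus[-2L,2L]$ under $q$, the map $Z$ is holomorphic and proper, that is, $|Z(x)|\to1$ as $x\to E$. Its only zero is $\infty$, and for $\zeta\ne0$ the fiber $Z^{-1}(\zeta)$ is the set of roots of $q_\zeta$.

\subsection*{The root as a function on $S$}
A point $x$ over $\zeta$ is one of the $x_j$, and we want to attach $\lambda_j$ to it. The index $j$ is unique when $x$ is a simple root of $q_\zeta$, and the remaining points are removable.

\begin{lemma}\label{lem:T}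
There is a holomorphic function $T:S\to\mathbb D$ with the following properties.

\textup{(a)} For $x\in S\setminus\{\infty\}$, the number $T(x)$ is a root of $p_{\varphi(Z(x))}$, and
\begin{equation}\label{eq:key}
x\,Z(x)=T(x)\,H\big(T(x),\varphi(Z(x))\big).
\end{equation}

\textup{(b)} The map $s\mapsto x_0(s)$ is a biholomorphism from a neighborhood of $0$ onto a neighborhood of $\infty$ in $S$, and $Z(x_0(s))=s^n$, $T(x_0(s))=t(s)$.

\textup{(c)} With $C_0=\max_{\overline{\mathbb D}^n}|\partial_1F|$ we have $|x|\,|Z(x)|\le C_0|T(x)|$ for $x\in S\setminus\{\infty\}$.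

\textup{(d)} The number $N$ of zeros of $T$ in $S$, counted with multiplicity, is $1$ or $2$. The point $\infty$ is a simple zero, and if $N=2$, then $0\in S$ and $0$ is the other zero.
\end{lemma}

\begin{proof}
Let $x\in S\setminus\{\infty\}$ with $q'(x)\ne0$, and $\zeta=Z(x)$. Then $x$ is a simple root of $q_\zeta$, so $x=x_j$ for exactly one $j$. Put $T(x)=\lambda_j$; this does not depend on the numbering of the roots, and (a) holds at $x$ by the definition of $x_j$. In the sum $\sum_k\lambda_k\prod_{i\ne k}(x-x_i)$ only the term $k=j$ survives at $x=x_j$, so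
$$T(x)=\frac1{q'(x)}\sum_{k=1}^n\lambda_k\prod_{i\ne k}(x-x_i).$$
As a polynomial in $x$, the sum has coefficients that are symmetric polynomials in $\lambda$ divided by powers of $\zeta$, hence holomorphic functions of $\zeta=Z(x)\ne0$. So $T$ is holomorphic and bounded by $1$ on $S$ minus a finite set, and it extends holomorphically to $S$. By continuity (a) holds on $S\setminus\{\infty\}$; in particular $|T|<1$ there.

By \eqref{eq:pole}, $x_0$ has a simple pole at $0$, so it is biholomorphic from a neighborhood of $0$ onto a neighborhood of $\infty$. For small $s\ne0$ the point $x_0(s)$ is the root of $q_{s^n}$ that belongs to $t(s)$, and $q'(x_0(s))\ne0$ because $x_0(s)$ is large. This proves (b), and shows that $T$ has a simple zero at $\infty$. For (c), number the roots of $p_{\varphi(Z(x))}$ so that $\lambda_1=T(x)$; then the factor $H$ in \eqref{eq:key} is $\partial_1F(\lambda)$. By (c), a finite zero of $T$ can only be $x=0$; if $0\in S$, then $Z(0)\ne0$ and $|T(x)|\ge\mathrm{const}\cdot|x|$ near $0$, so the zero is at most simple.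
\end{proof}

\section{The border of the surface}\label{sec:border}

The function $T$ has at most two zeros. If it has modulus one along each boundary component of $S$, it winds at least once around each, and the argument principle bounds the number $d$ of intervals by two. To speak of boundary curves we open each slit. Write $E_i=[m_i-2h_i,m_i+2h_i]$. The map $x=m_i+h_i(w+1/w)$ sends an annulus $\{\rho<|w|<1\}$ conformally onto a neighborhood of $E_i$ with $E_i$ removed. In the coordinate $w$ we add the circle $\Gamma_i=\{|w|=1\}$ to $S$. This gives a compact bordered Riemann surface $\bar S=S\cup\Gamma_1\cup\dots\cup\Gamma_d$, on which $x$ is a continuous function with values in $\widehat{\mathbb C}$ and $x(\Gamma_i)=E_i$. We orient $\Gamma_i$ counterclockwise in $w$; this is the boundary orientation, with $S$ on the left.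

We use the reflection principle in the following form. A function $U$ harmonic in $\{|w|<1\}$ near an open arc of $\mathbb T$, with $U\to0$ at each point of the arc, extends harmonically across the arc by $U(1/\bar w)=-U(w)$. If $G$ is holomorphic there and $|G|\to1$ at each point of the arc, apply this to $\log|G|$ and exponentiate with a local harmonic conjugate: $G$ extends holomorphically across the arc, with $G(1/\bar w)=1/\overline{G(w)}$.

\begin{lemma}\label{lem:extend}
The functions $Z$ and $T$ extend holomorphically across each $\Gamma_i$ and have modulus one there.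
\end{lemma}

\begin{proof}
For $Z$ this follows from properness. For $T$, let $y_\nu\in S\setminus\{\infty\}$ tend to a border point $\xi$. Number the roots $\lambda^\nu$ of $p_{\varphi(Z(y_\nu))}$ so that $\lambda_1^\nu=T(y_\nu)$. Along a subsequence $\lambda^\nu\to\lambda^*\in\overline{\mathbb D}^n$. Then $|F(\lambda^*)|=\lim|Z(y_\nu)|=1$, and \eqref{eq:key} gives $x(\xi)=\lambda_1^*\partial_1F(\lambda^*)/F(\lambda^*)$. If $x(\xi)\ne0$, then $\partial_1F(\lambda^*)\ne0$, and Lemma~\ref{lem:positive} gives $|\lambda_1^*|=1$. So $|T|\to1$ at every border point with $x(\xi)\ne0$.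

It remains to treat the case $0\in E$. Since $E\subset[0,\infty)$, the point $0$ is the left endpoint of $E_1$; it corresponds to the single point $w=-1$ of $\Gamma_1$, and $x=h_1(w+1)^2/w$. A bounded holomorphic function with modulus one on an arc minus a point can still be singular at that point, as $\exp\frac{w-1}{w+1}$ is at $-1$. Lemma~\ref{lem:T}(c) excludes this. As $0\notin S$, the function $T$ has no zero near $w=-1$, so $U=\log|T|$ is harmonic for $|w|<1$ near $-1$, tends to $0$ on $\mathbb T\setminus\{-1\}$, and satisfies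
$$0\ge U\ge\log|x|+\log|Z|-\log C_0\ge2\log|w+1|-\mathrm{const}.$$
Reflection extends $U$ harmonically to a punctured disc about $-1$, and since $|1/\bar w+1|=|w+1|/|w|$, we have $|U|=O(\log\frac1{|w+1|})$ there. Write $U=a\log|w+1|+\operatorname{Re}\sum_{k\in\mathbb Z}u_k(w+1)^k$. For $k\ge1$, the Fourier coefficient of $e^{ik\theta}$ in $U(-1+re^{i\theta})$ is $\frac12(u_kr^k+\bar u_{-k}r^{-k})$ and is $O(\log\frac1r)$, so $u_{-k}=0$. Since $U=0$ on $\mathbb T\setminus\{-1\}$, the term $a\log|w+1|$ stays bounded as $w\to-1$ along $\mathbb T$, so $a=0$. Thus $U$ is continuous at $-1$ with value $0$, so $|T|\to1$ there as well, and the reflection principle applies on all of $\Gamma_1$.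
\end{proof}

\begin{lemma}\label{lem:cover}
Let $G$ be $Z$ or $T$. Each border point $\xi$ has a neighborhood in $\bar S$ that $G$ maps homeomorphically onto a relative neighborhood of $G(\xi)$ in $\overline{\mathbb D}$. The maps $Z|_{\Gamma_i}$ and $T|_{\Gamma_i}$ are orientation-preserving coverings of $\mathbb T$, of degrees $n_i\ge1$ and $N_i\ge1$, and $\sum_in_i=n$, $\sum_iN_i=N$. In particular $d\le N\le2$.
\end{lemma}

\begin{proof}
At a point $w_0\in\Gamma_i$ write $G=G(w_0)(1+\alpha(w-w_0)^k+\cdots)$ with $\alpha\ne0$, $k\ge1$. Suppose $k\ge2$. As $w-w_0$ ranges over the inward directions, an open interval of arguments of length $\pi$, the argument of $\alpha(w-w_0)^k$ ranges over an open interval of length at least $2\pi$. For some inward direction $\operatorname{Re}(\alpha(w-w_0)^k)>0$, and then $|G|>1$ at points of $S$ close to $w_0$, which is false. So $G'(w_0)\ne0$ and $G$ is biholomorphic near $w_0$. As $|G|<1$, $|G|=1$, $|G|>1$ for $|w|<1$, $|w|=1$, $|w|>1$, the first claim follows. On $\Gamma_i$, the Cauchy--Riemann equations give $wG'/G=\partial_r\log|G|-i\,\partial_\theta\log|G|=\partial_r\log|G|\ge0$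 and $\partial_\theta\arg G=\partial_r\log|G|$. Since $G'\ne0$, the argument of $G$ increases strictly along $\Gamma_i$, so $G|_{\Gamma_i}$ is an orientation-preserving covering of positive degree. By the argument principle, the degrees add up to the number of zeros of $G$ in $S$. For $Z$ this number is $n$ by Lemma~\ref{lem:T}(b).
\end{proof}

The collision argument of Proposition~\ref{prop:model} holds on the border in general.

\begin{lemma}\label{lem:collision}
If $\xi,\xi'$ are border points with $Z(\xi)=Z(\xi')$ and $T(\xi)=T(\xi')$, then $x(\xi)=x(\xi')$.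
\end{lemma}

\begin{proof}
Let $\zeta_*=Z(\xi)$ and $\zeta_\nu\in\mathbb D\setminus\{0\}$, $\zeta_\nu\to\zeta_*$. By Lemma~\ref{lem:cover} there are, for large $\nu$, points $y_\nu,y_\nu'\in S\setminus\{\infty\}$ with $y_\nu\to\xi$, $y_\nu'\to\xi'$ and $Z(y_\nu)=Z(y_\nu')=\zeta_\nu$. Along a subsequence the bounded sequence $\varphi(\zeta_\nu)$ has a limit $z^*$. Passing to the limit in \eqref{eq:key} along $y_\nu$ and along $y'_\nu$ gives
$x(\xi)\zeta_*=T(\xi)H(T(\xi),z^*)=T(\xi')H(T(\xi'),z^*)=x(\xi')\zeta_*$.
\end{proof}

\section{Two intervals, one interval}\label{sec:end}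

\subsection*{Two intervals}
Suppose $d=2$. By Lemmas~\ref{lem:cover} and \ref{lem:T}(d), $N=2$, $N_1=N_2=1$, the zeros of $T$ are $\infty$ and $0\in S$, both simple, and $E\subset(0,\infty)$. So $T$ parametrizes both border circles by $\mathbb T$. If $Z$ winds a different number of times along them, two points with the same $T$ and the same $Z$ exist, one on each circle, and Lemma~\ref{lem:collision} is violated. We therefore show $n_1\ne n_2$. The degrees are determined by the positions of the zeros through the harmonic measure of $\Gamma_1$.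

The domain $S$ is doubly connected and both complementary components contain more than one point. So there is a conformal map $\Phi$ of $S$ onto an annulus $\{1<|v|<R\}$ with $|\Phi|\to1$ at $E_1$ and $|\Phi|\to R$ at $E_2$. The function $u=1-\log|\Phi|/\log R$ is harmonic in $S$, tends to $1$ at $\Gamma_1$ and to $0$ at $\Gamma_2$, extends harmonically across the border by reflection, and has no critical point in $S$ because $\Phi$ is conformal.

\emph{Degrees.} In a local coordinate $a+ib$ let ${*dU}=-U_b\,da+U_a\,db$; this form does not depend on the coordinate, ${*d\log|G|}=d\arg G$ for holomorphic $G$, and $u\,{*dU}-U\,{*du}$ is closed where $u$ and $U$ are harmonic. Let $G$ be $Z$ or $T$, with zeros $y_k$ of multiplicity $\mu_k$, and $U=\log|G|$. Apply Stokes' theorem on $\bar S$ with coordinate discs of radius $\epsilon$ about the $y_k$ removed. On the border $U=0$, so the border contributes $\int_{\Gamma_1}d\arg G=2\pi\deg G|_{\Gamma_1}$. On the small circle about $y_k$, the integral of $u\,d\arg G$ tends to $2\pi\mu_ku(y_k)$ and that of $U\,{*du}$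 is $O(\epsilon\log\frac1\epsilon)$. Hence $\deg G|_{\Gamma_1}=\sum_k\mu_ku(y_k)$, that is,
\begin{equation}\label{eq:green}
n_1=n\,u(\infty),\qquad 1=u(\infty)+u(0).
\end{equation}

\emph{The inequality $u(\infty)<u(0)$.} Conjugation preserves $S$, $E_1$ and $E_2$, so $u(\bar x)$ is harmonic with the same boundary values as $u$, and $u(\bar x)=u(x)$ by the maximum principle. Let $\Lambda\subset S$ be the open arc of the circle $\mathbb R\cup\{\infty\}$ that starts at $\max E_2$, runs through $\infty$ and the negative axis, and ends at $\min E_1$. By the symmetry, the derivative of $u$ normal to $\Lambda$ vanishes (at $\infty$ use the coordinate $1/x$). Since $u$ has no critical point, the tangential derivative has no zero, and $u$ increases strictly along $\Lambda$ from $0$ to $1$. As $\min E_1>0$, the point $0$ lies on $\Lambda$ and comes after $\infty$. So $u(\infty)<u(0)$. Here the sign in Lemma~\ref{lem:positive}, and not only the reality, is needed: it places $0$ between $\infty$ and $E_1$.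

\emph{The collision.} By \eqref{eq:green}, $u(\infty)<\frac12$, so $n_1<n/2<n_2$. Let $\rho_i:\mathbb T\to\Gamma_i$ be the inverse of the orientation-preserving homeomorphism $T|_{\Gamma_i}$. The map $\tau\mapsto Z(\rho_1(\tau))/Z(\rho_2(\tau))$ from $\mathbb T$ to $\mathbb T$ has degree $n_1-n_2\ne0$, so it is onto and takes the value $1$ at some $\tau$. The points $\xi_i=\rho_i(\tau)$ satisfy $T(\xi_1)=T(\xi_2)$ and $Z(\xi_1)=Z(\xi_2)$. Lemma~\ref{lem:collision} gives $x(\xi_1)=x(\xi_2)$, although $x(\xi_i)\in E_i$ and $E_1\cap E_2=\emptyset$. So $d=2$ is impossible for every $n\ge3$.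

\subsection*{One interval}
Suppose $d=1$. We show that $\varphi$ is a cyclic disc. The domain $S$ is simply connected and its complement is a nondegenerate interval; let $\psi:S\to\mathbb D$ be a conformal map with $\psi(\infty)=0$. The function $Z/\psi^n$ is holomorphic without zeros in $S$, and its modulus tends to $1$ at $E$. By the maximum principle for it and for its reciprocal it is a unimodular constant, and after multiplying $\psi$ by a unimodular constant we have $Z=\psi^n$. By Lemma~\ref{lem:T}(b), $\psi(x_0(s))^n=s^n$ for small $s$, so $\psi(x_0(s))/s$ is a constant $n$-th root of unity, which we also absorb into $\psi$. Thus $\psi(x_0(s))=s$, and $B=T\circ\psi^{-1}:\mathbb D\to\mathbb D$ coincides with $t$ near $0$. By Lemma~\ref{lem:branch}(a), $\varphi=\varphi_B$ near $0$, hence on $\mathbb D$.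

If $n\ge4$, Proposition~\ref{prop:cyclic} and \eqref{eq:extremal} give $r_C=|X_{n-1}|\le1$, contradicting Lemma~\ref{lem:rC}.

Let $n=3$. By Lemma~\ref{lem:extend}, $|B(s)|\to1$ as $|s|\to1$, and $B$ has $N\le2$ zeros. Dividing by the Blaschke product with the same zeros and applying the maximum principle as above, we see that $B$ is a Blaschke product of degree $N$. If $N=1$, then $a_2=0$, and \eqref{eq:X} gives $r_C=|X_2|=0$, which is false. If $N=2$, then $F=\sigma_2/r_C+\beta\sigma_1^2$ for some $\beta$, and $F(B(s),B(\omega s),B(\omega^2s))=P(\varphi(s^3))=s^3$, contradicting Proposition~\ref{prop:model}.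

\medskip
By Lemma~\ref{lem:cover}, $d\in\{1,2\}$, and both cases are impossible. So $r_K\ne r_C$, and since $r_K\le r_C$ by Lemma~\ref{lem:extremal}, Proposition~\ref{prop:gap} is proved. Theorems~\ref{thm:main} and \ref{thm:complements} follow as shown in Section~\ref{sec:reduction}. \qed

\begin{thebibliography}{1}

\bibitem{NPTZ}
N.~Nikolov, P.~Pflug, P.~J.~Thomas and W.~Zwonek,
\emph{Estimates of the Carath\'eodory metric on the symmetrized polydisc},
arXiv:math/0608496 (2006).

\end{thebibliography}
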